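\title{Circle-invariant metrics on $S^4$ without invariant minimal hyperspheres}

\begin{abstract}
Let the circle act on $S^4$ by the suspension of the Hopf action. By analogy with minimal two-spheres in $S^3$, one may expect a generic invariant metric on $S^4$ to have at least four invariant minimal hyperspheres. We show that this fails: there is a nonempty open set of invariant metrics with no invariant minimal hypersphere, and for each $k\in\{0,1,2,3,4\}$ a nonempty open set of invariant metrics with exactly $k$ of them. Invariant minimal hyperspheres correspond to minimal spheres in a weighted quotient three-sphere that separate the images of the two fixed points. We build almost round quotients whose minimal spheres lie close to four great spheres, and we insert the two fixed points at a small scale, in prescribed positions, while keeping a Bakry--\'Emery Ricci tensor positive.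
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S^4=\{(x_0,z)\in\mathbb R\times\mathbb C^2 : x_0^2+|z|^2=1\}$, and let $S^1$ act by the suspension of the Hopf action,
\[
e^{i\theta}\cdot(x_0,z_1,z_2)=(x_0,e^{i\theta}z_1,e^{i\theta}z_2).
\]
The action fixes the poles $P_\pm=(\pm1,0,0)$ and is free elsewhere. Let $\mathcal M$ be the space of smooth Riemannian metrics on $S^4$ for which $S^1$ acts by isometries, with the $C^\infty$ topology. For $g\in\mathcal M$, an \emph{invariant minimal hypersphere} is a smooth closed embedded minimal hypersurface of $(S^4,g)$ that is diffeomorphic to $S^3$ and invariant under the action; two of them are distinct if they are different subsets of $S^4$. The following question comes from \cite{WWZ}, with the expectation that the answer is yes.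

\begin{quote}
\textbf{Question.} Is there a comeager set $\mathcal G\subset\mathcal M$ such that for every $g\in\mathcal G$ the manifold $(S^4,g)$ contains at least four distinct invariant minimal hyperspheres?
\end{quote}

Recall that a set is comeager if it contains a countable intersection of open dense sets.

Several facts suggest a positive answer. For the round metric the equator $\{x_0=0\}$ is an invariant minimal hypersphere, and there is also an embedded non-equatorial one. If an invariant metric is also preserved by $x_0\mapsto-x_0$, then $\{x_0=0\}$ is the fixed set of an isometry, hence totally geodesic. For an arbitrary $g\in\mathcal M$ the levels $\{x_0=c\}$ sweep out $S^4$ by invariant hyperspheres whose volumes tend to zero at both poles, a picture in which one expects a mountain-pass critical point. Finally, the orbit space $S^4/S^1$ is the suspension of $\mathbb{CP}^1\cong S^2$, a topological three-sphere, and invariant minimal hypersurfaces are preimages of surfaces that are minimal for a weighted metric on it. Yau's conjecture on the existence of four embedded minimal two-spheres in $S^3$ has been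 resolved for generic metrics on $S^3$. The number four is visible in perturbations of the round metric $\gamma_0$. The great spheres $S_n=n^\perp\cap S^3$ are parametrized by $[n]\in\mathbb{RP}^3$; in the metric $(1+t\phi)\gamma_0$ the area of $S_n$ is $4\pi+t\int_{S_n}\phi$; and a Morse function on $\mathbb{RP}^3$ has at least four critical points, because the four mod $2$ Betti numbers equal one.

The answer to the question is nevertheless no, even with ``four'' replaced by ``one''.

\begin{theorem}\label{thm:none}
There is a nonempty open set $\mathcal U\subset\mathcal M$ such that for every $g\in\mathcal U$ the manifold $(S^4,g)$ contains no invariant minimal hypersphere.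
\end{theorem}

The space $\mathcal M$ is an open subset of the Fr\'echet space of invariant symmetric $2$-tensors, hence a Baire space. So a comeager set $\mathcal G$ is dense and meets $\mathcal U$: the best lower bound valid for generic metrics is $0$. The same construction gives an exact count.

\begin{theorem}\label{thm:count}
For every $k\in\{0,1,2,3,4\}$ there is a nonempty open set $\mathcal U^{(k)}\subset\mathcal M$ such that for every $g\in\mathcal U^{(k)}$ there are exactly four closed embedded $S^1$-invariant minimal hypersurfaces $\Sigma\subset S^4\setminus\{P_+,P_-\}$ with $\Sigma/S^1\cong S^2$. Exactly $k$ of them are diffeomorphic to $S^3$, and $4-k$ to $S^2\times S^1$. In particular, $(S^4,g)$ has exactly $k$ distinct invariant minimal hyperspheres.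
\end{theorem}

Thus in these examples there are four minimal spheres in the quotient, as the analogy predicts, but their preimages need not be hyperspheres. The preimage of a sphere $S$ in the quotient is a circle bundle over $S$, and it is $S^3$ only if $S$ separates the images of the two poles (Section~\ref{sec:quotient}). In an almost round three-sphere whose minimal spheres lie close to four great spheres, we may mark two points $p_\pm$ so that exactly $k$ of these great spheres separate them (Section~\ref{sec:model}). Turning this picture into a metric on $S^4$ meets three difficulties.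
\begin{itemize}
\item At the image of a pole the quotient metric has a cone point and the weight vanishes. This structure has to be inserted at $p_\pm$, at a scale $\delta\to0$ (Section~\ref{sec:insert}), in a way that survives perturbation of the metric on $S^4$ (Section~\ref{sec:open}).
\item We must control \emph{all} minimal spheres of the new metrics, not only those near great spheres. A positive lower bound for the Bakry--\'Emery Ricci tensor of the quotient gives an area bound independent of $\delta$ (Section~\ref{sec:area}), and hence compactness (Section~\ref{sec:compact}). This is why the insertion must keep that tensor positive.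
\item As $\delta\to0$ the metrics converge only away from $p_\pm$, so a limit of minimal spheres is at first a surface in the twice punctured sphere. We show that it extends smoothly across the punctures (Section~\ref{sec:removal}).
\end{itemize}
Theorem~\ref{thm:none} is the case $k=0$ of Theorem~\ref{thm:count}, but it needs less; we prove it in Section~\ref{sec:none}, and Theorem~\ref{thm:count} in Section~\ref{sec:count}. The parameters are chosen in the order $k$, $\eta$, $t$, $\delta$.

\section{Invariant hypersurfaces and spheres in the quotient}\label{sec:quotient}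

Let $S^4_*=S^4\setminus\{P_+,P_-\}$ and let $\pi\colon S^4_*\to Q=S^4_*/S^1\cong(-1,1)\times\mathbb{CP}^1$ be the quotient map, a principal $S^1$-bundle. Let $V$ be the vector field generating the action. A metric $g\in\mathcal M$ determines three objects on $Q$: the function $\ell=|V|_g>0$, so that orbits have length $2\pi\ell$; the \emph{quotient metric} $\bar g$, defined by $\bar g(d\pi X,d\pi Y)=g(X,Y)$ for $X,Y\perp V$; and the \emph{weighted metric} $\hat g=\ell\,\bar g$. We write $f=-\log\ell$. For a submanifold $S\subset Q$ of any dimension and a function $w$ on $S$, integration along the orbits gives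
\begin{equation}\label{eq:fiber}
\int_{\pi^{-1}(S)}w\circ\pi\;d\mathrm{vol}_g=2\pi\int_S w\,\ell\;d\mathrm{vol}_{\bar g}.
\end{equation}
For a surface $S$ we have $dA_{\hat g}=\ell\,dA_{\bar g}$, so $\mathrm{Vol}_g(\pi^{-1}(S))=2\pi\,\mathrm{Area}_{\hat g}(S)$. This is the reason for the definition of $\hat g$.

\begin{example}[The flat model]\label{ex:flat}
Let $g_{FS}$ be the quotient metric on $\mathbb{CP}^1$ of the unit sphere $S^3\subset\mathbb C^2$; it is a round metric of radius $\frac12$. Let $\varpi=\mathrm{Im}\bigl(\sum_k\bar z_k\,dz_k\bigr)/|z|^2$, an invariant $1$-form with $\varpi(V)=1$. On $\mathbb C^2\setminus\{0\}$,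
\[
|dz|^2=d|z|^2+|z|^2g_{FS}+|z|^2\varpi^2 .
\]
So for the flat metric $\bar g=d|z|^2+|z|^2g_{FS}$ is the cone over a sphere of radius $\frac12$, and $\ell=|z|$. This is the structure that we shall insert at two points of an almost round three-sphere.
\end{example}

The orbit space $\bar Q=S^4/S^1$ is $Q$ with two points added, and it is homeomorphic to $S^3$. By the Jordan--Brouwer theorem a smoothly embedded sphere $S\subset Q$ divides $\bar Q$ into two components, each with boundary $S$. We say that $S$ \emph{separates the poles} if the two added points lie in different components.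

\begin{lemma}\label{lem:top}
If $\Sigma\subset S^4$ is an invariant embedded hypersurface diffeomorphic to $S^3$, then $P_\pm\notin\Sigma$, and $S=\pi(\Sigma)$ is an embedded two-sphere in $Q$ that separates the poles. Conversely, if $S\subset Q$ is an embedded two-sphere, then $\pi^{-1}(S)\cong S^3$ if $S$ separates the poles, and $\pi^{-1}(S)\cong S^2\times S^1$ otherwise.
\end{lemma}

\begin{proof}
We begin with the converse. Circle bundles over $S^2$ are classified by their Chern number; the total space is $S^2\times S^1$ for Chern number $0$ and $S^3$ for Chern number $\pm1$. The Chern number of $\pi^{-1}(S)\to S$ is the value of $c_1(\pi)\in H^2(Q;\mathbb Z)$ on $[S]\in H_2(Q;\mathbb Z)$. If both added points lie in one component of $\bar Q\setminus S$, the closure of the other component is a compact region in $Q$ bounded by $S$; so $[S]=0$ and the Chern number is $0$. Otherwise choose $c$ close to $1$ with $S\subset(-1,c)\times\mathbb{CP}^1$, and cut the component containing the image of $P_+$ along $\{c\}\times\mathbb{CP}^1$. The result is a compact region in $Q$ bounded by $S$ and $\{c\}\times\mathbb{CP}^1$.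 Over the latter the bundle is the Hopf bundle, so the Chern number is $\pm1$.

Now let $\Sigma\cong S^3$ be invariant. If $\Sigma$ contained a pole, its tangent space there would be a three-dimensional real subspace of $\mathbb C^2$ invariant under multiplication by $i$; but such subspaces are complex and have even real dimension. So $S^1$ acts freely on $\Sigma$. In a local trivialization $U\times S^1$ of $\pi$, the hypersurface $\Sigma$ is tangent to $V$, hence transverse to $U\times\{1\}$, and it is the product of $\Sigma\cap(U\times\{1\})$ with $S^1$; so $S=\pi(\Sigma)$ is a closed embedded surface. The fibers of $\Sigma\to S$ are connected, so $\pi_1(\Sigma)=0$ surjects onto $\pi_1(S)$, and $S\cong S^2$. Since $\Sigma=\pi^{-1}(S)$ is not $S^2\times S^1$, the sphere $S$ separates the poles.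
\end{proof}

We fix sign conventions. For a hypersurface with unit normal $\nu$ let $A(X,Y)=\langle\nabla_X\nu,Y\rangle$ and $H=\mathrm{tr}\,A$, so that round spheres have $H>0$ for the outer normal. Let $S$ be a surface in a three-manifold with metric $\bar g$ and weight $\ell=e^{-f}$. Under a compactly supported variation with velocity $w\nu$,
\begin{equation}\label{eq:firstvar}
\frac{d}{ds}\Big|_{s=0}\int_{S_s}e^{-f}dA_{\bar g}=\int_S H_f\,w\,e^{-f}dA_{\bar g},\qquad H_f:=H-\partial_\nu f .
\end{equation}
We call $H_f$ the \emph{weighted mean curvature}. The left side is the first variation of $\hat g$-area, so $S$ is $\hat g$-minimal if and only if $H_f=0$.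

\begin{lemma}\label{lem:mean}
Let $g\in\mathcal M$, let $S\subset Q$ be a surface with $\bar g$-unit normal $\nu$, and let $\tilde\nu\perp V$ be the lift of $\nu$, a unit normal of $\Sigma=\pi^{-1}(S)$. Then the mean curvature of $\Sigma$ is $H_f\circ\pi$. In particular, $\Sigma$ is $g$-minimal if and only if $S$ is $\hat g$-minimal.
\end{lemma}

\begin{proof}
The mean curvature of $\Sigma$ is invariant, say $H'\circ\pi$. If $S_s$ is a variation of $S$ with velocity $w\nu$, then $\pi^{-1}(S_s)$ is a variation of $\Sigma$ with normal velocity $(w\circ\pi)\tilde\nu$. By \eqref{eq:fiber} the derivative of its volume is $2\pi\int_SH'w\,\ell\,dA_{\bar g}$, and by \eqref{eq:fiber} and \eqref{eq:firstvar} it is also $2\pi\int_SH_fw\,\ell\,dA_{\bar g}$. As $w$ is arbitrary, $H'=H_f$.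
\end{proof}

So invariant minimal hyperspheres of $(S^4,g)$ correspond bijectively to embedded $\hat g$-minimal spheres in $Q$ that separate the poles.

\section{Great spheres and two marked points}\label{sec:model}

We first ignore the singular structure at the poles and treat them as two marked points of an almost round three-sphere. Let $\gamma_0$ be the round metric on the unit sphere $S^3\subset\mathbb R^4$, let $d$ be its distance, and let $B_r(q)$ denote open $\gamma_0$-balls. For $n\in S^3$ let $S_n=n^\perp\cap S^3$, and for a smooth function $\psi$ on $S^3$ put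
\[
\Phi_\psi(n)=\int_{S_n}\psi\,dA_{\gamma_0}.
\]
Let $B\in\mathfrak{so}(4)$, with Killing field $K(x)=Bx$ and flow $e^{sB}$. Since $S_{e^{sB}n}=e^{sB}S_n$, we have $\Phi_\psi(e^{sB}n)=\int_{S_n}\psi\circ e^{sB}\,dA_{\gamma_0}$, and therefore
\begin{equation}\label{eq:dPhi}
d\Phi_\psi(n)[Bn]=\int_{S_n}K\psi\,dA_{\gamma_0}.
\end{equation}
Every unit vector $\xi\in T_nS^3$ is of the form $Bn$ with $|K|\le1$: take $Bx=\langle x,n\rangle\xi-\langle x,\xi\rangle n$.

The function $\Phi_\psi$ decides which great spheres can be limits of minimal surfaces of $(1+t\psi)\gamma_0$ as $t\to0$. If $S$ is a closed minimal surface for $(1+t\psi)\gamma_0$ with $t\ne0$, then the area of $e^{sB}S$ in this metric is $\int_S(1+t\,\psi\circ e^{sB})\,dA_{\gamma_0}$, and its derivative at $s=0$ vanishes: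
\begin{equation}\label{eq:balance}
\int_SK\psi\,dA_{\gamma_0}=0\qquad\text{for every Killing field }K\text{ of }\gamma_0 .
\end{equation}
The parameter $t$ has dropped out. So if such surfaces converge to a multiple of $S_n$ as $t\to0$, then $n$ is a critical point of $\Phi_\psi$ by \eqref{eq:dPhi}.

\begin{example}\label{ex:phi0}
Let $\phi_0=\sum_{i=1}^4i\,x_i^2$. On a unit two-sphere the integral of the square of a linear function $\langle\cdot,a\rangle$ is $\frac{4\pi}3|a|^2$, and the projection of $e_i$ to $n^\perp$ has squared length $1-n_i^2$. Hence
\[
\Phi_{\phi_0}(n)=\frac{4\pi}3\sum_{i=1}^4i\,(1-n_i^2)=\frac{4\pi}3\Bigl(10-\sum_{i=1}^4i\,n_i^2\Bigr).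
\]
The critical points on $S^3$ of the quadratic form $\sum i\,n_i^2$ are its unit eigenvectors $\pm e_1,\dots,\pm e_4$. Near $\pm e_i$ the form equals $i+\sum_{l\ne i}(l-i)n_l^2$, so they are nondegenerate. The only possible limits are thus the four coordinate spheres
\[
T_i=S_{e_i}=\{x_i=0\}\cap S^3 .
\]
Now mark two points $p_+,p_-$ with nonzero coordinates. The sphere $T_i$ separates them if and only if their $i$-th coordinates have opposite signs. If all coordinates of both points are positive, none of the four spheres separates them. There are many great spheres that do, namely those with $\langle n,p_+\rangle\langle n,p_-\rangle<0$, but they form an open subset of $\mathbb{RP}^3$, and nothing forces a critical point of $\Phi_{\phi_0}$ to lie in it.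
\end{example}

This example contains the idea of both theorems. To prepare the insertion of the poles we need the conformal factor to be constant near the marked points, so that the surgery can be rotationally symmetric, and to have the same value at both points, for a reason explained in Remark~\ref{rem:kappa}. Fix $k\in\{0,\dots,4\}$ and signs $\varepsilon_1,\dots,\varepsilon_4\in\{\pm1\}$, exactly $k$ of which equal $-1$. Let
\[
p_+=\tfrac12(1,1,1,1),\qquad p_-=\bigl(\varepsilon_1\sqrt{0.4},\ \varepsilon_2\sqrt{0.1},\ \varepsilon_3\sqrt{0.1},\ \varepsilon_4\sqrt{0.4}\bigr).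
\]
These are distinct points of $S^3$ with $\phi_0(p_+)=\frac{10}4=\frac52$ and $\phi_0(p_-)=0.4+0.2+0.3+1.6=\frac52$, and all their coordinates exceed $0.3$ in absolute value. For small $\eta\in(0,\frac\pi4)$ the closed balls $\overline{B_{2\eta}(p_\pm)}$ are disjoint and contained in $\{|x_i|>\frac15\text{ for all }i\}$. Let $\chi\colon\mathbb R\to[0,1]$ be smooth, equal to $1$ on $(-\infty,1]$ and to $0$ on $[2,\infty)$, and put
\[
\phi=\phi_0+\sum_{p\in\{p_+,p_-\}}\chi\bigl(d(\cdot,p)/\eta\bigr)\bigl(\tfrac52-\phi_0\bigr).
\]
At each point $\phi$ is a convex combination of $\phi_0$ and $\frac52$, so $1\le\phi\le4$. Moreover $\phi$ is smooth, $\phi=\frac52$ on $\overline{B_\eta(p_\pm)}$, and $\phi=\phi_0$ on each slab $\{|x_i|\le\frac15\}$.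

\begin{lemma}\label{lem:morse}
For all sufficiently small $\eta$ the critical points of $\Phi:=\Phi_\phi$ are exactly $\pm e_1,\dots,\pm e_4$, and they are nondegenerate.
\end{lemma}

\begin{proof}
Let $O$ be the set of $n\in S^3$ with $\sqrt{1-n_i^2}<\frac15$ for some $i$. It is an open neighborhood of the points $\pm e_i$, independent of $\eta$. For $n\in O$ we have $S_n\subset\{|x_i|<\frac15\}$, so $\Phi=\Phi_{\phi_0}$ on $O$, and there the claim is Example~\ref{ex:phi0}. On the compact set $S^3\setminus O$ we have $|d\Phi_{\phi_0}|\ge c>0$. On $B_{2\eta}(p_\pm)$ we have $|\frac52-\phi_0|\le C\eta$, so $|\nabla(\phi-\phi_0)|\le\eta^{-1}\sup|\chi'|\,C\eta+\sup|\nabla\phi_0|\le C'$ with $C'$ independent of $\eta$. A great sphere meets a ball of radius $2\eta$ in a disc of area at most $4\pi\eta^2$. By \eqref{eq:dPhi} applied to $\phi-\phi_0$, we get $|d\Phi-d\Phi_{\phi_0}|\le8\pi C'\eta^2$, which is less than $c$ for small $\eta$.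
\end{proof}

We fix such an $\eta$ and put $\gamma_t=(1+t\phi)\gamma_0$.

\section{An area bound from the Bakry--\'Emery Ricci tensor}\label{sec:area}

To apply a compactness theorem we need an area bound for every minimal sphere, uniform in the scale at which the poles are inserted. For a metric $\bar g$ and weight $\ell=e^{-f}$ on a three-manifold, the Bakry--\'Emery Ricci tensor is
\[
\mathcal R=\mathrm{Ric}_{\bar g}+\nabla^2_{\bar g}f .
\]
It plays the role of the Ricci tensor for the operator $\Delta_f=\Delta-\langle\nabla f,\nabla\,\cdot\,\rangle$, which is symmetric with respect to $e^{-f}d\mathrm{vol}_{\bar g}$. Indeed,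
\begin{equation}\label{eq:bochner}
\tfrac12\Delta_f|\nabla u|^2=|\nabla^2u|^2+\langle\nabla u,\nabla\Delta_fu\rangle+\mathcal R(\nabla u,\nabla u).
\end{equation}
This follows from Bochner's formula $\frac12\Delta|\nabla u|^2=|\nabla^2u|^2+\langle\nabla u,\nabla\Delta u\rangle+\mathrm{Ric}(\nabla u,\nabla u)$ together with $\frac12\langle\nabla f,\nabla|\nabla u|^2\rangle=\nabla^2u(\nabla f,\nabla u)$ and $\langle\nabla u,\nabla\langle\nabla f,\nabla u\rangle\rangle=\nabla^2f(\nabla u,\nabla u)+\nabla^2u(\nabla f,\nabla u)$. For the quotient data of $g\in\mathcal M$ we write $\mathcal R_g$. Multiplying $\ell$ by a constant $\kappa>0$ adds a constant to $f$; it changes neither $\mathcal R$ nor the class of $\hat g$-minimal surfaces.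

We recall Hersch's balancing lemma: if $\sigma$ is a measure with smooth positive density on a Riemannian two-sphere $S$, there is a conformal diffeomorphism $h=(h_1,h_2,h_3)$ from $S$ to the unit sphere in $\mathbb R^3$ with $\int_Sh_i\,d\sigma=0$ for $i=1,2,3$.

\begin{lemma}\label{lem:area}
Let $(\bar g,\ell)$ be either \textup{(a)} the quotient data on $Q$ of a metric $g\in\mathcal M$, or \textup{(b)} a smooth metric and a smooth positive function on $S^3$. Suppose that $\mathcal R\ge c\,\bar g$ and $\kappa\ell\le L$ for constants $c,\kappa,L>0$. Let $S$ be an embedded $\hat g$-minimal sphere, $\hat g=\ell\bar g$, and let $d\sigma=\kappa\ell\,dA_{\bar g}=dA_{\kappa\hat g}$ on $S$. Then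
\[
\lambda:=\inf\Bigl\{\frac{\int_S|\nabla w|^2_{\bar g}\,d\sigma}{\int_Sw^2\,d\sigma}:\ w\in W^{1,2}(S),\ w\ne0,\ \int_Sw\,d\sigma=0\Bigr\}\ \ge\ \frac c2,
\qquad
\mathrm{Area}_{\kappa\hat g}(S)\le\frac{16\pi L}c .
\]
\end{lemma}

\begin{proof}
All geometric quantities refer to $\bar g$. The number $\lambda$ does not depend on $\kappa$, so we estimate it with $\kappa=1$. The infimum is attained by a smooth nonconstant function $\varphi$ with $\Delta^S_f\varphi=-\lambda\varphi$, where $\Delta^S_f$ is the operator $\Delta_f$ of the surface $S$. The plan is to extend $\varphi$ to one side of $S$ as a solution of $\Delta_fu=0$ and to integrate \eqref{eq:bochner}.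

Let $D$ be one of the two components of the complement of $S$ in $Q$, respectively $S^3$, with outer unit normal $\nu$ along $S$. Passing to the other component changes the sign of $A$, so we may choose $D$ with $\int_SA(\nabla\varphi,\nabla\varphi)\,d\sigma\ge0$. Write $dv=e^{-f}d\mathrm{vol}_{\bar g}$. We claim that there is a smooth function $u$ on $D\cup S$ with $\Delta_fu=0$, $u|_S=\varphi$, and
\begin{equation}\label{eq:div}
\int_D\tfrac12\Delta_f|\nabla u|^2\,dv=\int_S\tfrac12\partial_\nu|\nabla u|^2\,d\sigma,\qquad\int_D|\nabla u|^2\,dv=\int_S\varphi\,u_\nu\,d\sigma .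
\end{equation}
In case (b) we solve the Dirichlet problem for $\Delta_f$ on the compact domain $\overline D$ and apply the divergence theorem. In case (a) the domain $D$ may contain an end of $Q$, where $\bar g$ and $f$ are singular; we avoid this by working in $S^4$. The closure $\tilde D$ of $\pi^{-1}(D)$ in $S^4$ is a compact domain with smooth boundary $\pi^{-1}(S)$, possibly containing poles. Let $\tilde u$ be the $g$-harmonic function on $\tilde D$ with boundary values $\varphi\circ\pi$. It is smooth up to the boundary, and invariant by uniqueness, so $\tilde u=u\circ\pi$ off the poles. For functions $w,w'$ on $Q$ we have $\langle\nabla(w\circ\pi),\nabla(w'\circ\pi)\rangle_g=\langle\nabla w,\nabla w'\rangle\circ\pi$; integrating by parts against compactly supported $w'$ and using \eqref{eq:fiber}, we get $\Delta_g(w\circ\pi)=(\Delta_fw)\circ\pi$. Hence $\Delta_fu=0$. The functions $\frac12|\nabla\tilde u|^2$ and $\frac12\tilde u^2$ are smooth and invariant on $\tilde D$, and the poles have measure zero. The divergence theorem on $\tilde D$ for their gradients, divided by $2\pi$, is \eqref{eq:div}.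

We compute the boundary term. Along $S$ we have $\nabla u=\nabla\varphi+u_\nu\nu$, so $\frac12\partial_\nu|\nabla u|^2=\nabla^2u(\nabla\varphi,\nu)+u_\nu\nabla^2u(\nu,\nu)$. Splitting $\Delta_f$ into tangential and normal parts gives
\[
0=\Delta_fu=\Delta^S_f\varphi+H_f\,u_\nu+\nabla^2u(\nu,\nu).
\]
Here minimality enters: $H_f=0$, so $\nabla^2u(\nu,\nu)=\lambda\varphi$. For $X$ tangent to $S$ we have $\nabla^2u(X,\nu)=X(u_\nu)-\langle\nabla u,\nabla_X\nu\rangle=X(u_\nu)-A(X,\nabla\varphi)$. Finally $\int_S\langle\nabla\varphi,\nabla u_\nu\rangle\,d\sigma=-\int_Su_\nu\Delta^S_f\varphi\,d\sigma=\lambda\int_S\varphi u_\nu\,d\sigma$. By \eqref{eq:bochner}, the hypothesis $\mathcal R\ge c\bar g$ and \eqref{eq:div},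
\[
c\int_D|\nabla u|^2dv\le2\lambda\int_S\varphi u_\nu\,d\sigma-\int_SA(\nabla\varphi,\nabla\varphi)\,d\sigma\le2\lambda\int_D|\nabla u|^2dv .
\]
Since $\varphi$ is not constant, $\int_D|\nabla u|^2dv>0$, and $\lambda\ge c/2$.

For the area bound let $\kappa$ be general and let $h$ be the map of Hersch's lemma for $(S,\bar g|_S)$ and $\sigma$. The Dirichlet integral is conformally invariant in dimension two, and $\sum_i|\nabla y_i|^2=2$ for the coordinate functions $y_i$ on the unit sphere, so $\sum_i\int_S|\nabla h_i|^2dA_{\bar g}=8\pi$. Since $\sum_ih_i^2=1$,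
\[
\lambda\,\mathrm{Area}_{\kappa\hat g}(S)=\lambda\sum_i\int_Sh_i^2\,d\sigma\le\sum_i\int_S|\nabla h_i|^2\,\kappa\ell\,dA_{\bar g}\le8\pi L.\qedhere
\]
\end{proof}

Only an upper bound for the weight is used. This matters, because $\ell$ tends to zero at the poles.

\section{Compactness and the minimal spheres of $\gamma_t$}\label{sec:compact}

The genus of a compact orientable surface with boundary is the genus of the closed surface obtained by capping the boundary circles with discs; the genus of a noncompact orientable surface is the supremum of the genera of its compact subsurfaces. A surface in a manifold $\Omega$ is properly embedded if it is embedded, without boundary, and a closed subset of $\Omega$.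

\begin{theorem}[White \cite{White}]\label{thm:white}
Let $g_i\to g$ smoothly on compact subsets of a three-manifold $\Omega$, and let $M_i\subset\Omega$ be properly embedded $g_i$-minimal surfaces with locally uniformly bounded area and bounded genus. After passing to a subsequence, $M_i$ converge, as varifolds and locally in the Hausdorff sense, to a smooth properly embedded, possibly empty, $g$-minimal surface $M'$ with a locally constant positive integer multiplicity $m$. The convergence is smooth away from a discrete set $Z\subset M'$: near each point of $M'\setminus Z$, the surface $M_i$ is a union of $m$ graphs over $M'$ of functions converging smoothly to $0$. Components of multiplicity one do not meet $Z$.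
\end{theorem}

We use the conclusion in the following form. Varifold convergence implies $\int_{M_i}\psi\,dA_{g_i}\to\int_{M'}m\,\psi\,dA_g$ for $\psi\in C_c(\Omega)$. Local Hausdorff convergence means that every point of $M'$ is a limit of points $q_i\in M_i$, and that every accumulation point in $\Omega$ of a sequence $q_i\in M_i$ lies in $M'$; so a compact set disjoint from $M'$ is disjoint from $M_i$ for large $i$. We may take $Z$ to be the set of points near which the convergence is not smooth; it is closed and discrete, so it has finitely many points in each compact subset of $\Omega$.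

\begin{lemma}\label{lem:sheets}
In the situation of Theorem~\ref{thm:white}:
\begin{enumerate}
\item[\textup{(a)}] If $K\subset M'\setminus Z$ is a compact connected two-sided subsurface, then for large $i$ the part of $M_i$ in a thin tubular neighborhood of $K$ is a union of $m$ disjoint graphs over $K$, ordered by height.
\item[\textup{(b)}] If $\Omega$ is simply connected and all $M_i$ have genus $0$, then $M'$ is two-sided, orientable and of genus $0$.
\item[\textup{(c)}] If the $M_i$ are connected, nonempty and contained in a fixed compact subset of $\Omega$, then $M'$ is compact, nonempty and connected, and $M_i\to M'$ in the Hausdorff distance.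
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Cover $K$ by finitely many discs over which $M_i$ is a union of $m$ graphs. The graphs are disjoint because $M_i$ is embedded, so they are ordered by the signed height along a global unit normal of $K$. The order agrees on overlaps, and the $l$-th lowest local graphs fit together to a graph over $K$.

(b) If a component of $M'$ were one-sided, we could push a loop along which the normal reverses off the surface except for one transverse crossing. The mod $2$ intersection number of a loop with a properly embedded surface is a homotopy invariant, so this loop would not be contractible. Hence $M'$ is two-sided, and orientable because $\Omega$ is. Given a compact connected subsurface of $M'$, perturb its boundary off $Z$ and remove small open discs around the finitely many points of $Z$ in it. This does not change the genus, and the remaining surface embeds in $M_i$ by (a), so it has genus $0$.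

(c) Compactness, nonemptiness and Hausdorff convergence follow from local Hausdorff convergence in the fixed compact set. If $M'$ were a union of two disjoint nonempty compact sets, then for large $i$ the surface $M_i$ would lie in the union of two disjoint open neighborhoods of these sets and meet both.
\end{proof}

We also use Almgren's theorem \cite{Almgren}: a minimal two-sphere in the round $S^3$ is a great sphere. With these tools the heuristic of Example~\ref{ex:phi0} becomes a statement about all minimal spheres of $\gamma_t$.

\begin{lemma}\label{lem:slab}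
Let $t_j>0$, $t_j\to0$, and let $S_j$ be embedded $\gamma_{t_j}$-minimal spheres. Then a subsequence converges in the sense of Theorem~\ref{thm:white} to one of $T_1,\dots,T_4$, with some multiplicity. Consequently, for all sufficiently small $t>0$, with $f_*=-\log(1+t\phi)$,
\begin{enumerate}
\item[\textup{(a)}] $1+t\phi\le2$ and $\mathrm{Ric}_{\gamma_0}+\nabla^2_{\gamma_0}f_*\ge\gamma_0$;
\item[\textup{(b)}] every embedded $\gamma_t$-minimal sphere lies in a slab $\{|x_i|<\frac1{10}\}$ for some $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) holds because $\mathrm{Ric}_{\gamma_0}=2\gamma_0$ and $f_*\to0$ in $C^2$ as $t\to0$. For large $j$, Lemma~\ref{lem:area}(b) applies with $\bar g=\gamma_0$, $\ell=1+t_j\phi$, $\kappa=c=1$, $L=2$, and bounds the area of $S_j$ by $32\pi$. By Theorem~\ref{thm:white} and Lemma~\ref{lem:sheets}, a subsequence converges to a closed connected embedded $\gamma_0$-minimal surface of genus $0$, with multiplicity $m$. By Almgren's theorem it is a great sphere $S_n$. Since $dA_{\gamma_{t_j}}/dA_{\gamma_0}\to1$ uniformly, we may pass to the limit in \eqref{eq:balance} and obtain $m\int_{S_n}K\phi\,dA_{\gamma_0}=0$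 for all Killing fields $K$. By \eqref{eq:dPhi} and Lemma~\ref{lem:morse}, $n=\pm e_i$ for some $i$. If (b) failed along a sequence $t_j\to0$, the offending spheres would subconverge to some $T_i$ in the Hausdorff distance, and so would eventually lie in $\{|x_i|<\frac1{10}\}$.
\end{proof}

From now on $t>0$ is fixed so that (a) and (b) hold; for Theorem~\ref{thm:count} we also require the conclusion of Lemma~\ref{lem:four}, which concerns only the metrics $\gamma_t$. We put
\[
\Omega=S^3\setminus\{p_+,p_-\}.
\]

\section{Inserting the poles}\label{sec:insert}

On $B_\eta(p_\pm)$ the pair $(\gamma_0,f_*)$ is a round metric with a constant function. Inside a much smaller ball we want to replace it by the flat model of Example~\ref{ex:flat}, keeping $\mathcal R\ge\bar g$.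

\subsection*{Rotationally symmetric pairs}
Near $p=p_\pm$ let $\rho=\sin d(\cdot,p)$, so that $B_\eta(p)=\{\rho<\sin\eta\}$ and $\gamma_0=\frac{d\rho^2}{1-\rho^2}+\rho^2g_{S^2}$. The natural variable for a construction that spans many scales is $s=\log\rho$; a subscript $s$ denotes a derivative. Consider
\[
\bar g=\frac{d\rho^2}{v^2}+\rho^2g_{S^2},\qquad v f_s=-a,\qquad y=v^2,
\]
where $v>0$, $a$ and $f$ are functions of $s$. Let $r$ be radial arclength, $\partial_r=v\partial_\rho$, let $'=d/dr$, and let $e$ be a unit vector tangent to a sphere $\{\rho=\mathrm{const}\}$. For the warped product $dr^2+\rho^2g_{S^2}$,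
\[
\mathrm{Ric}(\partial_r,\partial_r)=-\frac{2\rho''}\rho,\quad\mathrm{Ric}(e,e)=-\frac{\rho''}\rho+\frac{1-\rho'^2}{\rho^2},\quad\nabla^2f(\partial_r,\partial_r)=f'',\quad\nabla^2f(e,e)=\frac{f'\rho'}\rho,
\]
and the mixed terms vanish. Since $\partial_r=\frac v\rho\partial_s$, we have $\rho'=v$, $\rho\rho''=vv_s=\frac12y_s$, $f'=-a/\rho$ and $f''=v(a-a_s)/\rho^2$. Hence
\begin{equation}\label{eq:radial}
\rho^2\mathcal R(\partial_r,\partial_r)=v(a-a_s)-y_s,\qquad\rho^2\mathcal R(e,e)=1-y-\tfrac12y_s-av .
\end{equation}
The spheres $\{\rho=\mathrm{const}\}$, with normal $\partial_r$, have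
\begin{equation}\label{eq:Hf}
H_f=\frac{2\rho'}\rho-f'=\frac{2v+a}\rho .
\end{equation}
The round metric with constant $f$ has $y=1-\rho^2$, $a=0$, and both expressions in \eqref{eq:radial} equal $2\rho^2$. The flat model has $\rho=|z|/2$, $v=\frac12$, $f_s=-1$, $a=\frac12$; the expressions equal $\frac14$ and $\frac12$, so $\mathcal R$ has eigenvalues $|z|^{-2},2|z|^{-2},2|z|^{-2}$.

We have to raise $y$ from $\frac14$ to almost $1$ as $s$ increases. Without the weight this is impossible: for $a\equiv0$ the radial expression is $-y_s$, and its positivity forces $y$ to decrease. The term $va$ pays for the increase. The pairs $y=1-\zeta$, $a=\frac23\zeta$ with constant $\zeta\in[0,\frac34]$ join the flat model ($\zeta=\frac34$) to Euclidean space with constant weight ($\zeta=0$), and for them the expressions \eqref{eq:radial} are $\frac23v\zeta$ and $\zeta(1-\frac23v)$, both proportional to $\zeta$. So $\zeta$ may decrease at a small exponential rate in $s$, but it cannot reach $0$ in this way. We therefore also switch on the curvature term $\rho^2$ of the round sphere, and we start at so small a scale that $\zeta$ has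 dropped below $\rho^2$ shortly before $\rho=\delta$. There the curvature of the sphere pays for cutting $\zeta$ off.

\subsection*{The profile}
Let $0<\delta<\min(\frac14,\sin\eta)$ and
\[
s_1=\log\delta,\qquad s_0=s_1-2-10(\log3+2-2s_1).
\]
Since $s_1<0$, we have $s_0+1<s_1-1$. Choose smooth functions $\vartheta,\beta\colon\mathbb R\to[0,1]$ such that $\vartheta$ is nondecreasing, $\vartheta=0$ for $s\le s_0$, $\vartheta=1$ for $s\ge s_0+1$, and $\beta=1$ for $s\le s_1-1$, $\beta=0$ for $s\ge s_1$, $-2\le\beta_s\le0$. Put
\[
E(s)=\exp\Bigl(-\tfrac1{10}\int_{-\infty}^s\vartheta\Bigr),\qquad\zeta=\tfrac34\beta E,\qquad y=v^2=1-\zeta-\vartheta\rho^2,\qquad a=\tfrac23\zeta .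
\]
For $s\le s_1$ we have $y\ge\frac14-\delta^2\ge\frac3{16}>\frac19$, so $\frac13\le v\le1$; for $s\ge s_1$ we have $y=1-\rho^2$ and $a=0$. On $B_\eta(p_\pm)\setminus\{p_\pm\}$ define
\[
\bar g_\delta=\frac{d\rho^2}{v^2}+\rho^2g_{S^2},\qquad f_\delta=-\log\bigl(1+\tfrac52t\bigr)+\int_s^{s_1}\frac av\,ds' .
\]
This pair equals $(\gamma_0,f_*)$ for $\rho\ge\delta$, and we extend it by $(\gamma_0,f_*)$ to $\Omega$.

\begin{lemma}\label{lem:profile}
The pair $(\bar g_\delta,f_\delta)$ is smooth on $\Omega$, equals $(\gamma_0,f_*)$ outside the balls $\{\rho<\delta\}$ about $p_\pm$, and satisfies: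
\begin{enumerate}
\item[\textup{(i)}] $\mathrm{Ric}_{\bar g_\delta}+\nabla^2f_\delta\ge\bar g_\delta$ on $\Omega$;
\item[\textup{(ii)}] $e^{-f_\delta}\le2$ on $\Omega$;
\item[\textup{(iii)}] for $\rho\le e^{s_0}$, with $\tilde r=2\rho$, we have $\bar g_\delta=d\tilde r^2+\frac14\tilde r^2g_{S^2}$ and $e^{-f_\delta}=\kappa_\delta\tilde r$, with the same constant $\kappa_\delta>0$ at $p_+$ and at $p_-$;
\item[\textup{(iv)}] the spheres $\{\rho=c\}$, $0<c\le\sin\eta$, about $p_\pm$ have $H_{f_\delta}>0$ for the normal in the direction of increasing $\rho$.
\end{enumerate}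
\end{lemma}

\begin{proof}
(i) Outside $B_\eta(p_\pm)$ this is Lemma~\ref{lem:slab}(a). Inside we must show that both expressions in \eqref{eq:radial} are at least $\rho^2$. For $s\ge s_1$ they equal $2\rho^2$. Let $s\le s_1$ and put
\[
\xi=-\zeta_s=\tfrac34\bigl(-\beta_sE+\tfrac1{10}\vartheta\beta E\bigr)\ge0 .
\]
Where $\beta_s\ne0$ we have $s\in[s_1-1,s_1]$, so $\int_{-\infty}^s\vartheta\ge s-s_0-1\ge s_1-s_0-2=10(\log3+2-2s_1)$ and $E\le\frac13e^{2s_1-2}\le\frac13\rho^2$. Therefore
\[
\xi\le\tfrac1{10}\zeta+\tfrac12\rho^2\ \text{ for all }s,\qquad\xi\le\tfrac1{10}\zeta\ \text{ for }s\le s_1-1 .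
\]
Now $y_s=\xi-\vartheta_s\rho^2-2\vartheta\rho^2$ and $a_s=-\frac23\xi$. Using $\vartheta_s\ge0$ and $\frac13\le v\le1$ we obtain
\begin{align*}
v(a-a_s)-y_s&=\tfrac23v(\zeta+\xi)-\xi+\vartheta_s\rho^2+2\vartheta\rho^2\ \ge\ \tfrac29\zeta-\xi+2\vartheta\rho^2,\\
1-y-\tfrac12y_s-av&=\zeta\bigl(1-\tfrac23v\bigr)-\tfrac12\xi+\tfrac12\vartheta_s\rho^2+2\vartheta\rho^2\ \ge\ \tfrac13\zeta-\tfrac12\xi+2\vartheta\rho^2 .
\end{align*}
If $s\le s_0+1$, then $\beta=1$, $\zeta\ge\frac34e^{-1/10}\ge0.67$ and $\xi\le\frac1{10}\zeta$; the right sides are at least $\frac{11}{90}\zeta$ and $\frac{17}{60}\zeta$, both at least $0.08>\frac1{16}>\rho^2$. If $s_0+1\le s\le s_1$, then $\vartheta=1$, and the right sides are at least $\frac{11}{90}\zeta+\frac32\rho^2$ and $\frac{17}{60}\zeta+\frac74\rho^2$.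

(ii) Since $a\ge0$, we have $e^{-f_\delta}\le1+\frac52t=1+t\phi$ for $\rho\le\delta$. So $e^{-f_\delta}\le1+t\phi\le2$ everywhere.

(iii) For $s\le s_0$ we have $\vartheta=0$, $\beta=E=1$, $\zeta=\frac34$, $v=a=\frac12$. So $\bar g_\delta=4d\rho^2+\rho^2g_{S^2}$ and $(f_\delta)_s=-1$, that is, $e^{-f_\delta}$ is a constant multiple of $\rho$. The formula for $f_\delta$ is the same at both points, and so is the constant.

(iv) This is \eqref{eq:Hf}, since $v>0$ and $a\ge0$.
\end{proof}

\subsection*{The metric on $S^4$}
We identify $Q$ with $\Omega$ by a diffeomorphism, independent of $\delta$, that matches polar coordinates at the ends. Let $\iota\colon\mathbb{CP}^1\to S^2$ be a diffeomorphism with $\iota^*g_{S^2}=4g_{FS}$. Let $\tau$ be an increasing diffeomorphism of $(-1,1)$ with $\tau(x_0)=\pm\sqrt{1-\frac14(1-x_0^2)}$ for $x_0$ near $\pm1$, and let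
\[
F_0(x_0,[z])=\Bigl(\tau(x_0),\ \sqrt{1-\tau(x_0)^2}\ \iota[z]\Bigr)\in S^3\setminus\{\pm e_1\}\subset\mathbb R\times\mathbb R^3 .
\]
Near the ends, $\sin d(F_0,\pm e_1)=\frac12\sqrt{1-x_0^2}=\frac12|z|$. Next we need a diffeomorphism $\Psi$ of $S^3$ with $\Psi(\pm e_1)=p_\pm$ that agrees with a rotation near $e_1$ and with a rotation near $-e_1$. First apply a rotation taking $e_1$ to $p_+$, hence $-e_1$ to $-p_+$. Since $p_-\ne p_+$, a shortest great circle arc from $-p_+$ to $p_-$ misses $p_+$. Let $K$ be a Killing field whose flow moves $-p_+$ along this arc to $p_-$ in time one, and multiply $K$ by a function equal to $1$ near the arc and to $0$ near $p_+$. The time-one flow of the new field is the identity near $p_+$ and a rotation near $-p_+$. Let $\Psi$ be the composition of the two maps.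

Then $F=\Psi\circ F_0\colon Q\to\Omega$ is a diffeomorphism that extends to a homeomorphism $\bar Q\to S^3$ sending the image of $P_\pm$ to $p_\pm$. Near the ends $\rho\circ F=|z|/2$, that is $\tilde r=|z|$, and $F^*\bar g_\delta=d|z|^2+|z|^2g_{FS}$ by Lemma~\ref{lem:profile}(iii). From now on $Q=\Omega$, and a sphere in $Q$ separates the poles if and only if it separates $p_+$ from $p_-$ in $S^3$. With the form $\varpi$ of Example~\ref{ex:flat}, regarded as a connection form on $S^4_*$, put
\[
g_\delta=\pi^*\bar g_\delta+(\ell_\delta\circ\pi)^2\varpi^2,\qquad\ell_\delta=e^{-f_\delta}/\kappa_\delta .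
\]
This is an invariant metric on $S^4_*$ with quotient data $(\bar g_\delta,\ell_\delta)$. Near each pole $z$ is a chart of $S^4$, and there $\ell_\delta=|z|$ and $g_\delta=d|z|^2+|z|^2g_{FS}+|z|^2\varpi^2=|dz|^2$. So $g_\delta$ extends to an element of $\mathcal M$ that is flat near the poles.

\begin{remark}\label{rem:kappa}
To obtain $|dz|^2$ we need $\ell_\delta=|z|$ at both poles, and only one constant is available to normalize $e^{-f_\delta}$. This is why we asked for $\phi(p_+)=\phi(p_-)$. The constant is large: $a/v\le\frac32E$ for $s\le s_1$ and $\int_{s_0}^\infty E\,ds\le1+10$, so evaluating $e^{-f_\delta}=\kappa_\delta\tilde r$ at $s=s_0$ gives $\kappa_\delta\ge\frac12e^{-33/2}e^{-s_0}\to\infty$ as $\delta\to0$. The orbits of $g_\delta$ have length at most $4\pi/\kappa_\delta$, so they shrink uniformly, and it is the rescaled metric $\kappa_\delta\hat g_\delta$ that equals $\gamma_t$ away from $p_\pm$. This explains the constant $\kappa$ in Lemma~\ref{lem:area}.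
\end{remark}

\section{Open sets of metrics}\label{sec:open}

Fix a sequence $\delta_j\to0$ with $\delta_j<\min(\frac14,\sin\eta)$, and write $\kappa_j=\kappa_{\delta_j}$. We show that the properties in Lemma~\ref{lem:profile} persist, with weaker constants, near $g_{\delta_j}$. On compact subsets of $Q$ this is continuity. Near a pole the quotient data are singular, and we use scale invariance instead.

\begin{lemma}\label{lem:open}
For each $j$ there is an open neighborhood $\mathcal U_j$ of $g_{\delta_j}$ in $\mathcal M$ such that every $g\in\mathcal U_j$, with quotient data $\bar g,\ell,f$, satisfies: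
\begin{enumerate}
\item[\textup{(U1)}] $\mathcal R_g\ge\frac12\bar g$ on $\Omega$;
\item[\textup{(U2)}] $\kappa_j\ell\le3$ on $\Omega$;
\item[\textup{(U3)}] the spheres $\{\rho=c\}$, $0<c\le\sin\eta$, about $p_\pm$ have $H_f>0$ for the normal in the direction of increasing $\rho$;
\item[\textup{(U4)}] outside the balls $\{\rho<\delta_j\}$ about $p_\pm$, $\|\bar g-\gamma_0\|_{C^j}+\|\kappa_j\ell-(1+t\phi)\|_{C^j}<1/j$, with norms taken with respect to $\gamma_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
We show that the conditions hold on a ball about $g_{\delta_j}$ in the $C^{\max(j,2)}$ norm, which is open in $\mathcal M$. For (U2): if $g\le(1+\epsilon)^2g_{\delta_j}$ with $\epsilon<\frac12$, then $\kappa_j\ell\le(1+\epsilon)e^{-f_{\delta_j}}<3$.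

We have $\ell^2=g(V,V)$, and for vector fields $X,Y$ on $Q$ with lifts $\tilde X,\tilde Y\in\ker\varpi$,
\begin{equation}\label{eq:quotformula}
\bar g(X,Y)=g(\tilde X,\tilde Y)-\frac{g(\tilde X,V)\,g(\tilde Y,V)}{g(V,V)} .
\end{equation}
So on each compact subset of $Q$ the pair $(\bar g,\ell)$ depends continuously on $g$ in every $C^l$ norm. Choose $r_0<1$ such that $g_{\delta_j}=|dz|^2$ and $\rho=|z|/2$ on the neighborhoods $\{|z|<r_0\}$ of both poles. On the compact set of $Q$ obtained by removing the neighborhoods $\{|z|<r_0/2\}$ of the poles, $g_{\delta_j}$ satisfies (U1) and (U3) with room to spare, by Lemma~\ref{lem:profile}(i) and (iv) and compactness of the range of $c$; so do all metrics $C^2$-close to it. The set in (U4) is compact in $\Omega$ and the left side vanishes for $g_{\delta_j}$, so (U4) holds for $g$ that are $C^j$-close.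

It remains to prove (U1) and (U3) on $\{|z|=r\}$ near a pole, for all $0<r<r_0/2$ at once. Let $g^{(r)}$ be $r^{-2}$ times the pullback of $g$ under $z\mapsto rz$, an invariant metric on $\{\frac12\le|z|\le2\}$. Its components are $g_{ab}(rz)$, and $r<1$, so
\[
\bigl\|g^{(r)}-|dz|^2\bigr\|_{C^2(\frac12\le|z|\le2)}\le\bigl\|g-|dz|^2\bigr\|_{C^2(|z|<r_0)}
\]
for every such $r$. For the flat metric, on $\{|z|=1\}$ the tensor $\mathcal R$ has eigenvalues $1,2,2$ and the hypersurface $\{|z|=1\}$ has mean curvature $3$. By \eqref{eq:quotformula}, if $g$ is sufficiently $C^2$-close to $g_{\delta_j}$, then for all $r$ we have $\mathcal R_{g^{(r)}}\ge\frac12\overline{g^{(r)}}$ along $\{|z|=1\}$, and $\{|z|=1\}$ has positive mean curvature in $g^{(r)}$. Multiplying a metric by $r^2$ multiplies $\bar g$ by $r^2$, preserves its Levi-Civita connection and adds a constant to $f$; so the $(0,2)$-tensor $\mathcal R$ is unchanged. Undoing the scaling, we get $\mathcal R_g\ge\frac1{2r^2}\bar g\ge\frac12\bar g$ along $\{|z|=r\}$, and $\{|z|=r\}$ has positive mean curvature in $g$. By Lemma~\ref{lem:mean} the sphere $\{\rho=r/2\}$ has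 $H_f>0$.
\end{proof}

Condition (U4) says nothing inside the small balls. There (U1) and (U2) still bound the area, and (U3) prevents a minimal sphere from hiding near a pole.

\begin{lemma}\label{lem:conseq}
Let $g\in\mathcal U_j$ and let $S\subset\Omega$ be an embedded $\hat g$-minimal sphere. Then, with $\kappa=\kappa_j$ in Lemma~\ref{lem:area}, $\lambda\ge\frac14$ and $\mathrm{Area}_{\kappa_j\hat g}(S)\le96\pi$. Moreover $S$ is contained neither in $B_\eta(p_+)$ nor in $B_\eta(p_-)$.
\end{lemma}

\begin{proof}
The first part is Lemma~\ref{lem:area}(a) with $c=\frac12$ and $L=3$. Suppose $S\subset B_\eta(p_\pm)$, and let $q\in S$ be a point where $\rho|_S$ attains its maximum $c$. Then $S$ and $S'=\{\rho=c\}$ are tangent at $q$, with common normal $\nu$ pointing toward increasing $\rho$. In $\bar g$-normal coordinates at $q$ they are graphs of functions $u\le u'$ over the tangent plane, in the direction $\nu$, that vanish to first order at $q$, and their second fundamental forms at $q$ are $-\nabla^2u\ge-\nabla^2u'$. The term $\partial_\nu f$ is the same for both. So $0=H_f(S)\ge H_f(S')>0$ at $q$ by (U3), a contradiction.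
\end{proof}

\section{Removing a point singularity}\label{sec:removal}

Limits of minimal spheres for metrics in $\mathcal U_j$ are defined only in $\Omega$. To apply Lemma~\ref{lem:slab}(b) we need them to be closed surfaces in $S^3$. On $B_\eta(p_\pm)$ the metric $\gamma_t$ is a constant multiple of $\gamma_0$, so it suffices to work with the round metric. We use two regularity theorems.

\begin{theorem}[Choi--Schoen \cite{CS}]\label{thm:cs}
For a closed Riemannian three-manifold there are constants $\epsilon_0,C>0$ such that, if $r\le\epsilon_0$, $M$ is a properly embedded minimal surface in $B_r(q)$ and $\int_M|A|^2\le\epsilon_0$, then $\sup_{M\cap B_{r/2}(q)}|A|^2\le Cr^{-2}$.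
\end{theorem}

Let $M$ be a properly embedded surface of finite area in a punctured ball $B\setminus\{p\}$. We call $M$ \emph{stationary in $B$} if $\int_M\mathrm{div}_MY\,dA=0$ for all smooth vector fields $Y$ with compact support in $B$, where $\mathrm{div}_MY=\sum_{i=1}^2\langle\nabla_{e_i}Y,e_i\rangle$ for an orthonormal basis of the tangent plane of $M$; the point is that $Y$ need not vanish near $p$. The \emph{density} of $M$ at $p$ is $\Theta(M)=\lim_{R\to0}\mathrm{Area}(M\cap B_R(p))/\pi R^2$, if the limit exists. Allard's regularity theorem, with elliptic regularity, gives: if $M$ is stationary in $B$ and $\Theta(M)=1$, then $M\cup\{p\}$ is a smooth embedded minimal disc near $p$.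

\begin{lemma}\label{lem:density}
Let $0<R_0<\frac\pi2$, $p\in S^3$, and let $M$ be a properly embedded $\gamma_0$-minimal surface of finite area in $B_{R_0}(p)\setminus\{p\}$ with $p\in\overline M$. Then $I(R)=\mathrm{Area}(M\cap B_R(p))$ satisfies $I(R)\le CR^2$, the surface $M$ is stationary in $B_{R_0}(p)$, and $\Theta(M)$ exists and lies in $[1,\infty)$.
\end{lemma}

\begin{proof}
Let $r=d(\cdot,p)$. The field $X=\sin r\,\partial_r=-\nabla\cos r$ satisfies $\nabla X=\cos r\,\mathrm{Id}$, so for a function $\psi(r)$
\begin{equation}\label{eq:divX}
\mathrm{div}_M(\psi X)=2\psi\cos r+\psi'\sin r\,|\nabla^Mr|^2 .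
\end{equation}
Let $\psi\ge0$ be smooth, nonincreasing, with compact support in $[0,R_0)$. Let $\alpha_\epsilon(r)$ be smooth and nondecreasing, $0$ for $r\le\epsilon$, $1$ for $r\ge2\epsilon$, with $\alpha_\epsilon'\le2/\epsilon$. The field $\alpha_\epsilon\psi X$ has compact support in the punctured ball, so the integral of its divergence over $M$ vanishes. The term containing $\alpha_\epsilon'$ is nonnegative and $|\nabla^Mr|\le1$, so $2\int_M\alpha_\epsilon\psi\cos r\le-\int_M\alpha_\epsilon\psi'\sin r$. As the area is finite, we may let $\epsilon\to0$:
\begin{equation}\label{eq:mono}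
2\int_M\psi\cos r\,dA\le-\int_M\psi'\sin r\,dA .
\end{equation}
Take $\psi=1$ on $[0,R]$, $\psi=0$ near $[R+\epsilon,\infty)$ and $-\psi'\le(1+\epsilon)/\epsilon$. Then
\[
2\cos(R+\epsilon)\,I(R)\le(1+\epsilon)\sin(R+\epsilon)\,\frac{I(R+\epsilon)-I(R)}\epsilon,
\]
so $(\log I)'\ge2\cot R$ wherever the nondecreasing function $I$ is differentiable; note that $I>0$ because $p\in\overline M$. A nondecreasing function increases at least by the integral of its almost everywhere defined derivative, so $\log I(R_2)-\log I(R_1)\ge\log(\sin^2R_2/\sin^2R_1)$ for $R_1<R_2$. Thus $I(R)/\sin^2R$ is nondecreasing; it is bounded since the area is finite. Hence $I(R)\le CR^2$ and $\Theta(M)$ exists and is finite.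

If $Y$ has compact support in $B_{R_0}(p)$, then $0=\int_M\mathrm{div}_M(\alpha_\epsilon Y)=\int_M\alpha_\epsilon\,\mathrm{div}_MY+\int_M\langle\nabla^M\alpha_\epsilon,Y\rangle$, and the last integral is bounded by $C\epsilon^{-1}I(2\epsilon)\to0$. So $M$ is stationary.

Finally let $q\in M$ be close to $p$ and let $R+d(p,q)<R_0$. By stationarity, \eqref{eq:divX} centered at $q$ integrates to zero for every $\psi$ equal to $1$ near $0$ and supported in $[0,R]$, even if $p\in B_R(q)$. This gives \eqref{eq:mono} centered at $q$, so $\mathrm{Area}(M\cap B_{R'}(q))/\sin^2R'$ is nondecreasing for $R'\le R$. Its limit at $0$ is $\pi$, because $M$ is smooth at $q$. Hence $I(R+d(p,q))\ge\pi\sin^2R$. Letting $q\to p$ we get $I(R')\ge\pi\sin^2R$ for all $R'>R$, and so $\Theta(M)\ge1$.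
\end{proof}

Allard's theorem needs density one, while a priori $\Theta(M)$ could be larger. We shall see that it is an integer $m$, that $M$ splits near $p$ into $m$ annuli of density one, and that embeddedness forces $m=1$.

\begin{proposition}\label{prop:removal}
Let $M$ be as in Lemma~\ref{lem:density}, and assume that $M$ has genus $0$. Then $M\cup\{p\}$ is a smooth embedded minimal surface in $B_{R_0}(p)$.
\end{proposition}

\begin{proof}
Let $r=d(\cdot,p)$, $B_R=B_R(p)$ and $\Theta=\Theta(M)$.

\emph{Step 1: blowups are planes.} Let $r_i\to0$ and $M_i=r_i^{-1}\exp_p^{-1}(M)\subset T_pS^3=\mathbb R^3$. The surface $M_i$ is minimal for $r_i^{-2}$ times the pullback of $\gamma_0$ under $w\mapsto\exp_p(r_iw)$; these metrics converge smoothly on compact sets to the Euclidean metric, and $|w|=r/r_i$. The $M_i$ have genus $0$, and their area in $\{|w|<R\}$ is $r_i^{-2}I(Rr_i)\to\Theta\pi R^2$. We apply Theorem~\ref{thm:white} on the shells $\{1/l<|w|<l\}$, $l=2,3,\dots$, and take a diagonal subsequence. The limit is a properly embedded minimal surface $M_\infty\subset\mathbb R^3\setminus\{0\}$; let $\mu$ be its area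 measure counted with multiplicity. The $\mu$-measure of $\{R_1<|w|<R_2\}$ is $\Theta\pi(R_2^2-R_1^2)$ for almost all, hence all, $R_1<R_2$.

We show that $M_\infty$ is a cone. Write $r=|w|$ in this paragraph. For $\psi$ with compact support in $(0,\infty)$, the Euclidean form of \eqref{eq:divX} gives $\int(2\psi+\psi'r|\nabla^{M_\infty}r|^2)\,d\mu=0$, while $\int(2\psi+\psi'r)\,d\mu=2\pi\Theta\int_0^\infty(r^2\psi)'dr=0$. Subtracting, $\int\psi'r\,(1-|\nabla^{M_\infty}r|^2)\,d\mu=0$. Replace $\psi$ by $\alpha_\epsilon\psi$ with $\psi$ nonincreasing and compactly supported in $[0,\infty)$. The term with $\alpha_\epsilon'$ is $O(\mu\{r\le2\epsilon\})\to0$, so the identity holds for such $\psi$; its integrand has a sign, and therefore $|\nabla^{M_\infty}r|=1$ on $M_\infty$. So the radial field is tangent to the closed submanifold $M_\infty$, which is thus invariant under dilations. It is nonempty since $\Theta\ge1$. It meets the unit sphere transversely, in a compact embedded curve. The principal curvatures of a cone are $0$ and a multiple of the geodesic curvature of this curve, so the curve is a disjoint union of great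 circles. Any two great circles meet, so $M_\infty=\mathcal P\setminus\{0\}$ for a plane $\mathcal P$ through $0$. Its multiplicity $m$ is constant and equals $\Theta$; in particular $m$ does not depend on the sequence $r_i$.

\emph{Step 2: finite total curvature.} The convergence in Step 1 may fail to be smooth on a discrete set $Z\subset\mathcal P\setminus\{0\}$. To exclude this we bound $\int|A|^2$, and here the genus is used a second time. Fix one convergent sequence, choose $b\in(1,2)$ such that $\{|w|=b\}$ misses $Z$, and put $R_i=br_i$. By Lemma~\ref{lem:sheets}(a), for large $i$ the surface $M_i$ is, near $\{|w|=b\}$, a union of $m$ graphs over an annulus in $\mathcal P$ that converge smoothly to $0$. So $M$ meets $\partial B_{R_i}$ transversely in $m$ circles. The total geodesic curvature is scale invariant, so for each circle, as boundary of the part of $M$ inside $B_{R_i}$, it tends to $2\pi$. For large $i$ and $i'$ with $R_{i'}<R_i$ let $N=M\cap(\overline{B_{R_i}}\setminus B_{R_{i'}})$, a compact surface of genus $0$ with $2m$ boundary circles. It is orientable by the argument of Lemma~\ref{lem:sheets}(b),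 since the punctured ball is simply connected. A component with $l$ boundary circles has Euler characteristic $2-l$, so $\chi(N)\ge2-2m$. The Gauss equation gives the Gauss curvature $1-\frac12|A|^2$, and by the Gauss--Bonnet formula
\[
\tfrac12\int_N|A|^2=\mathrm{Area}(N)-2\pi\chi(N)+\int_{\partial N}\kappa_g\le\mathrm{Area}(M)+4\pi(m-1)+\int_{\partial N}\kappa_g .
\]
The outer circles contribute a fixed number, and the inner ones contribute $-2\pi m+o(1)$ as $i'\to\infty$. Letting $i'\to\infty$ we get $\int_{M\cap B_{R_i}}|A|^2<\infty$.

\emph{Step 3: $M$ splits into $m$ annuli.} By Step 2, $\int_{M\cap B_R}|A|^2\to0$ as $R\to0$. For $q\in M$ close to $p$, Theorem~\ref{thm:cs} on the ball of radius $r(q)/2$ about $q$ gives $|A|(q)\le C/r(q)$. So for any sequence $r_i\to0$ the blowups $M_i$ have uniformly bounded second fundamental form on compact subsets of $\mathbb R^3\setminus\{0\}$. Near a point of $\mathcal P\setminus\{0\}$ they are then unions of graphs over discs of fixed size with uniform $C^2$ bounds; the number of graphs is bounded by the area bound; by elliptic estimates a subsequence converges smoothly;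 the limits lie in $\mathcal P$ by Hausdorff convergence, and their number is $m$ by convergence of the measures. Thus $Z=\emptyset$ for a subsequence, and by Lemma~\ref{lem:sheets}(a) $M_i$ is, near $\{|w|=1\}$, a union of $m$ graphs over an annulus in $\mathcal P$ converging smoothly to $0$.

It follows that there is $r_*>0$ such that for all $R\le r_*$ we have $|\nabla^Mr|\ge\frac12$ on $M\cap\partial B_R$, and $M\cap\partial B_R$ consists of $m$ circles: if this failed for radii $r_i\to0$, it would hold along a subsequence by the previous paragraph. So $r\colon M\cap\{0<r\le r_*\}\to(0,r_*]$ is a proper submersion. The flow of $-\nabla^Mr/|\nabla^Mr|^2$ identifies its domain with $(M\cap\partial B_{r_*})\times(0,r_*]$. Hence $M\cap B_{r_*}$ is a disjoint union of $m$ annuli $\mathcal A_1,\dots,\mathcal A_m$, each properly embedded in $B_{r_*}\setminus\{p\}$ and with $p$ in its closure.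

\emph{Step 4: $m=1$.} By Lemma~\ref{lem:density} each $\mathcal A_l$ is stationary in $B_{r_*}$ with $\Theta(\mathcal A_l)\ge1$. Since $\sum_l\Theta(\mathcal A_l)=\Theta=m$, each density equals $1$, and by Allard's theorem each $\mathcal A_l\cup\{p\}$ is a smooth embedded minimal disc near $p$. Suppose $m\ge2$. Two of these discs meet only at $p$. If their tangent planes at $p$ differ, they intersect along a curve through $p$, which is impossible. If the tangent planes agree, write both as graphs over a small planar disc. The difference of two solutions of the minimal surface equation solves a linear elliptic equation without inhomogeneous term. The difference is nonzero on the connected punctured disc, so it has one sign there, and it vanishes at the center. The strong maximum principle makes it vanish identically, which is again impossible. So $m=1$.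
\end{proof}

\section{Limits of minimal spheres and proof of Theorem~\ref{thm:none}}\label{sec:none}

\begin{proposition}\label{prop:limit}
Suppose that for infinitely many $j$ we are given $g_j\in\mathcal U_j$ and an embedded $\hat g_j$-minimal sphere $S_j\subset\Omega$. After passing to a subsequence, all $S_j$ lie in $S^3\setminus(B_\eta(p_+)\cup B_\eta(p_-))$, and they converge, in the Hausdorff distance and in the sense of Theorem~\ref{thm:white} on $\Omega$, with some multiplicity, to an embedded $\gamma_t$-minimal sphere $T\subset S^3$ with $p_\pm\notin T$.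
\end{proposition}

\begin{proof}
By (U4), $\kappa_j\hat g_j=\kappa_j\ell_j\,\bar g_j\to(1+t\phi)\gamma_0=\gamma_t$ smoothly on compact subsets of $\Omega$, and by Lemma~\ref{lem:conseq} the areas in $\kappa_j\hat g_j$ are at most $96\pi$. By Theorem~\ref{thm:white} a subsequence converges to a properly embedded $\gamma_t$-minimal surface $M'\subset\Omega$ of area at most $96\pi$. Since $\Omega\cong S^2\times\mathbb R$ is simply connected, $M'$ has genus $0$ by Lemma~\ref{lem:sheets}(b).

Let $T$ be the closure of $M'$ in $S^3$. If $p_+$ or $p_-$ lies in $T$, Proposition~\ref{prop:removal} applies to $M'\cap B_\eta(p_\pm)$. So $T$ is a closed embedded $\gamma_t$-minimal surface in $S^3$, possibly empty. Removing from a component of $T$ small discs about $p_\pm$ leaves a compact subsurface of $M'$, which has genus $0$; so every component of $T$ is a sphere. By Lemma~\ref{lem:slab}(b) every component lies in a slab $\{|x_i|<\frac1{10}\}$, and these slabs miss $\overline{B_{2\eta}(p_\pm)}$. Hence $p_\pm\notin T$, $T=M'$, and $M'$ misses the compact shells $\{\eta/2\le d(\cdot,p_\pm)\le\eta\}$. For large $j$ the sphere $S_j$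 misses them too. Being connected, it lies in $B_{\eta/2}(p_+)$, in $B_{\eta/2}(p_-)$, or outside both balls $B_\eta(p_\pm)$, and Lemma~\ref{lem:conseq} excludes the first two cases. By Lemma~\ref{lem:sheets}(c), $T$ is nonempty and connected, hence a single sphere, and $S_j\to T$ in the Hausdorff distance.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:none}]
Take $k=0$, so that all coordinates of $p_+$ and $p_-$ exceed $\frac15$. Suppose that for infinitely many $j$ some $g_j\in\mathcal U_j$ has an invariant minimal hypersphere. By Lemmas~\ref{lem:top} and~\ref{lem:mean} there are embedded $\hat g_j$-minimal spheres $S_j\subset\Omega$ separating $p_+$ from $p_-$. By Proposition~\ref{prop:limit} a subsequence converges in the Hausdorff distance to an embedded $\gamma_t$-minimal sphere, which by Lemma~\ref{lem:slab}(b) is a compact subset of some slab $\{|x_i|<\frac1{10}\}$. So $S_j$ lies in this slab for large $j$. But $p_+$ and $p_-$ both lie in the cap $\{x_i>\frac15\}$, a geodesic ball about $e_i$, which is path connected and disjoint from $S_j$. This contradicts the separation. Hence for all large $j$ no metric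 in the nonempty open set $\mathcal U_j$ has an invariant minimal hypersphere, and we take $\mathcal U=\mathcal U_j$.
\end{proof}

\section{Counting minimal spheres and proof of Theorem~\ref{thm:count}}\label{sec:count}

Now $k$ is arbitrary. So far we know where minimal spheres can be. To count them we need smooth convergence to the limit, and then existence and uniqueness near each $T_i$.

\subsection*{Multiplicity one}
If spheres converge with multiplicity $m\ge2$, their sheets are joined only near the finitely many points of $Z$. A function equal to different constants on different sheets, and cut off logarithmically near $Z$, has small energy, and this contradicts the eigenvalue bound of Lemma~\ref{lem:area}.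

\begin{lemma}\label{lem:mult}
Let $S_j$ be either the spheres of Proposition~\ref{prop:limit} or those of Lemma~\ref{lem:slab}, converging to a sphere $T$. Then the multiplicity is one and the convergence is smooth.
\end{lemma}

\begin{proof}
Let $(\bar g_j,\sigma_j)$ be the metric and the measure of Lemma~\ref{lem:area} for $S_j$. In the first case $\bar g_j\to\gamma_0$ and $\kappa_j\ell_j\to1+t\phi$ smoothly near $T$ by (U4), because $p_\pm\notin T$; in the second case $\bar g_j=\gamma_0$ and the weights $1+t_j\phi$ tend to $1$. Let $\sigma$ be the limit weight times $dA_{\gamma_0}$ on $T$. In both cases $\lambda\ge\frac14$ for all large $j$, and $S_j\to T$ in the Hausdorff distance.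

Suppose $m\ge2$. The set $Z\subset T$ is finite. If it is empty, $S_j$ consists of $m$ disjoint graphs over $T$ by Lemma~\ref{lem:sheets}(a), contrary to connectedness. So let $d_Z=d(\cdot,Z)$, and for small $\epsilon>0$ let
\[
\Lambda_\epsilon=0\ \text{ for }d_Z\le\epsilon^2,\qquad\Lambda_\epsilon=\frac{\log(d_Z/\epsilon^2)}{\log(1/\epsilon)}\ \text{ for }\epsilon^2\le d_Z\le\epsilon,\qquad\Lambda_\epsilon=1\ \text{ for }d_Z\ge\epsilon .
\]
The surface $K=T\cap\{d_Z\ge\epsilon^2/2\}$ is a sphere with small discs removed, hence connected. By Hausdorff convergence and Lemma~\ref{lem:sheets}(a), for large $j$ the set $S_j\cap\{d_Z\ge\epsilon^2\}$ is contained in the union of $m$ ordered graphs over $K$ that converge smoothly to $K$. Let $w_j=\Lambda_\epsilon$ on the lowest graph, $w_j=-c_j\Lambda_\epsilon$ on the others, and $w_j=0$ on the rest of $S_j$, with the constant $c_j>0$ determined by $\int w_j\,d\sigma_j=0$. The function $w_j$ is Lipschitz, because $\Lambda_\epsilon$ vanishes for $d_Z\le\epsilon^2$. Fix $\epsilon$ and let $j\to\infty$. The integral of $\Lambda_\epsilon$ over each graph tends to $\int_T\Lambda_\epsilon\,d\sigma$,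 so $c_j\to\frac1{m-1}\le1$. Also $\liminf_j\int w_j^2\,d\sigma_j\ge\sigma(T\cap\{d_Z\ge\epsilon\})\ge\frac12\sigma(T)$ for small $\epsilon$. Since $|\nabla\Lambda_\epsilon|\le1/(d_Z\log(1/\epsilon))$, with support in $\{\epsilon^2\le d_Z\le\epsilon\}$,
\[
\limsup_j\int_{S_j}|\nabla w_j|^2_{\bar g_j}d\sigma_j\le\frac{Cm}{\log^2(1/\epsilon)}\int_{T\cap\{\epsilon^2\le d_Z\le\epsilon\}}d_Z^{-2}\,dA\le\frac{C'}{\log(1/\epsilon)} .
\]
The last inequality holds because each region $T\cap\{r\le d_Z\le2r\}$ has area at most $Cr^2$ and so contributes a bounded amount, and $O(\log(1/\epsilon))$ such regions cover the domain. For small $\epsilon$ and large $j$ the Rayleigh quotient of $w_j$ is less than $\frac14$, a contradiction. So $m=1$, and then $Z=\emptyset$ by Theorem~\ref{thm:white}.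
\end{proof}

\subsection*{Graphs over $T_i$}
Fix $i$, write $T=T_i$, and let $W=\{|x_i|\le\frac1{10}\}$. The map $(x,\omega)\mapsto\cos\omega\,x+\sin\omega\,e_i$ identifies $T\times(-\frac\pi2,\frac\pi2)$ with $S^3\setminus\{\pm e_i\}$, and $\gamma_0=d\omega^2+\cos^2\omega\,g_T$, where $g_T$ is the unit round metric. Fix $\alpha\in(0,1)$. For $u\in C^{2,\alpha}(T)$ with $|u|<\frac1{10}$ let $S(u)=\{\omega=u(x)\}\subset W$. For a metric $\gamma$ on $W$ let $\mathsf A_\gamma(u)=\mathrm{Area}_\gamma(S(u))$, and define $\mathcal H(\gamma,u)$ by
\[
d\mathsf A_\gamma(u)[w]=\langle\mathcal H(\gamma,u),w\rangle,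
\]
where $\langle\cdot,\cdot\rangle$ is the $L^2$ product of $(T,g_T)$. Since $\partial_\omega$ is transverse to $S(u)$, the graph is $\gamma$-minimal if and only if $\mathcal H(\gamma,u)=0$. The operator $\mathcal H$ is quasilinear elliptic of second order in $u$, with coefficients that are smooth functions of $u$, $\nabla u$ and the values of $\gamma$ and its first derivatives at $(x,u(x))$. So it is a $C^1$ map from a neighborhood of $(\gamma_t,0)$ in $C^4(W)\times C^{2,\alpha}(T)$ to $C^{0,\alpha}(T)$, and for smooth $\gamma$ solutions are smooth by Schauder estimates. For the family $\gamma_t$ we write $\mathsf A_t$ and $\mathcal H(t,u)$; explicitly,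
\begin{equation}\label{eq:At}
\mathsf A_t(u)=\int_T\bigl(1+t\phi(x,u)\bigr)\cos u\,\sqrt{\cos^2u+|\nabla u|^2}\,dA ,
\end{equation}
so $\mathcal H(t,u)$ is smooth in $(t,u)$ near $(0,0)$. On $W$ we have $\phi=\phi_0$, which is even in $\omega$. Hence $\mathsf A_t(-u)=\mathsf A_t(u)$ and $\mathcal H(t,0)=0$: the sphere $T_i$ is $\gamma_t$-minimal for every $t$. We call it \emph{nondegenerate} if $D_u\mathcal H(t,0)$ has trivial kernel, that is, if it has no nonzero Jacobi fields.

At $t=0$ the integrand in \eqref{eq:At} is $1-u^2+\frac12|\nabla u|^2$ up to terms of order four, so $D_u\mathcal H(0,0)=-(\Delta+2)$. Its kernel is the space $\mathcal K$ spanned by $x_l|_T$, $l\ne i$, which comes from tilting $T$ through great spheres. So the implicit function theorem does not apply directly. We solve the equation modulo $\mathcal K$ and are left with a function on $\mathcal K$ whose leading term is $\Phi$.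

\begin{lemma}\label{lem:four}
For all sufficiently small $t>0$ the embedded $\gamma_t$-minimal spheres are exactly $T_1,\dots,T_4$, and each of them is nondegenerate.
\end{lemma}

\begin{proof}
\emph{Reduction to $\mathcal K$.} Let $\Pi$ be the $L^2$ projection onto $\mathcal K$, and consider the equation
\begin{equation}\label{eq:proj}
\Pi u+(1-\Pi)\mathcal H(t,u)=b,\qquad b\in\mathcal K,
\end{equation}
which means $\Pi u=b$ and $\mathcal H(t,u)\in\mathcal K$. The derivative of the left side in $u$ at $(0,0)$ is $\Pi-(\Delta+2)$. It acts on spherical harmonics of degree $l$ by $-2$ for $l=0$, by $1$ for $l=1$ and by $l(l+1)-2>0$ for $l\ge2$, so it is an isomorphism $C^{2,\alpha}\to C^{0,\alpha}$. By the implicit function theorem, for small $(t,b)$ equation \eqref{eq:proj} has a unique small solution $u(t,b)$, smooth in $(t,b)$. Since $\mathcal H(t,0)=0$, we have $u(t,0)=0$. Put $\mathcal F(t,b)=\mathsf A_t(u(t,b))$. Because $\mathcal H(t,u(t,b))\in\mathcal K$ and $\Pi\,\partial_bu[b']=b'$,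
\begin{equation}\label{eq:dF}
\partial_b\mathcal F(t,b)[b']=\langle\mathcal H(t,u(t,b)),\partial_bu[b']\rangle=\langle\mathcal H(t,u(t,b)),b'\rangle\qquad(b'\in\mathcal K).
\end{equation}
A small solution $u$ of $\mathcal H(t,u)=0$ satisfies \eqref{eq:proj} with $b=\Pi u$, so $u=u(t,b)$, and $b$ is a critical point of $\mathcal F(t,\cdot)$ by \eqref{eq:dF}.

\emph{The leading term.} For $n$ near $e_i$ we have $S_n=S(u_n)$ with $\tan u_n(x)=-\langle x,n\rangle/n_i$, and $\mathcal H(0,u_n)=0$. The map from $n$ to the linear function $\tan u_n\in\mathcal K$ is a local diffeomorphism at $e_i$, and the map $\mathcal K\to\mathcal K$, $b\mapsto\Pi\arctan b$, has derivative the identity at $0$. So $n\mapsto\Pi u_n$ has a smooth local inverse $b\mapsto n(b)$ with $n(0)=e_i$, and $u(0,b)=u_{n(b)}$ by uniqueness. Hence $\mathcal F(0,b)=4\pi$, and $\mathcal F=4\pi+t\,\Gamma$ with the smooth function $\Gamma(t,b)=\int_0^1(\partial_t\mathcal F)(st,b)\,ds$. Since $d\mathsf A_0(u(0,b))=0$,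
\[
\Gamma(0,b)=\partial_t\mathcal F(0,b)=\int_{S_{n(b)}}\phi\,dA_{\gamma_0}=\Phi(n(b)),
\]
which has a nondegenerate critical point at $b=0$ by Lemma~\ref{lem:morse}. The implicit function theorem for $\partial_b\Gamma(t,b)=0$ gives a fixed neighborhood of $0$ in $\mathcal K$ in which, for small $t$, the function $\Gamma(t,\cdot)$ has exactly one critical point, and this point is nondegenerate. For $t>0$ the functions $\mathcal F(t,\cdot)$ and $\Gamma(t,\cdot)$ have the same critical points, and $b=0$ is one of them by \eqref{eq:dF}. So there is $\epsilon_1>0$, independent of small $t>0$, such that $u=0$ is the only solution of $\mathcal H(t,u)=0$ with $\|u\|_{C^{2,\alpha}}<\epsilon_1$.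

\emph{Nondegeneracy.} Let $\mathcal L=D_u\mathcal H(t,0)$. For small $t$ the operator $\Pi+(1-\Pi)\mathcal L$ is still an isomorphism. Suppose $\mathcal Lw=0$ and let $b'=\Pi w$. The operator maps $w$ to $b'$, and, by differentiating \eqref{eq:proj} in $b$, it also maps $\partial_bu(t,0)[b']$ to $b'$. So $w=\partial_bu(t,0)[b']$. Differentiating \eqref{eq:dF} gives $t\,\partial_b^2\Gamma(t,0)[b',b'']=\langle\mathcal Lw,b''\rangle=0$ for all $b''\in\mathcal K$. Hence $b'=0$ and $w=0$.

\emph{No other spheres.} Suppose that there are $t_j\to0$, $t_j>0$, and embedded $\gamma_{t_j}$-minimal spheres $S_j\notin\{T_1,\dots,T_4\}$. By Lemmas~\ref{lem:slab} and~\ref{lem:mult} a subsequence converges smoothly with multiplicity one to some $T_i$. Then $S_j=S(u_j)$ with $\|u_j\|_{C^{2,\alpha}}\to0$, so $u_j=0$ for large $j$, a contradiction.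
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:count}]
Fix $k$, and let $t>0$ satisfy the conclusions of Lemmas~\ref{lem:slab} and~\ref{lem:four}, with $\Pi+(1-\Pi)\mathcal L$ an isomorphism for each $i$.

\emph{Four spheres.} Fix $i$. The operator $\mathcal L=D_u\mathcal H(\gamma_t,0)$ differs from the isomorphism $\Pi+(1-\Pi)\mathcal L$ by an operator of finite rank, so it is Fredholm of index zero; being injective, it is an isomorphism $C^{2,\alpha}\to C^{0,\alpha}$. By the implicit function theorem for $\mathcal H(\gamma,u)=0$, for every sufficiently small $\epsilon_2>0$ there is a $C^4(W)$-neighborhood of $\gamma_t$ such that for each $\gamma$ in it there is exactly one $\gamma$-minimal graph $S(u)$ with $\|u\|_{C^{2,\alpha}}<\epsilon_2$. Fix such an $\epsilon_2<\frac1{10}$, valid for $i=1,\dots,4$. The slab $W$ misses $B_\eta(p_\pm)$, so by (U4) $\|\kappa_j\hat g-\gamma_t\|_{C^4(W)}\le C/j$ for all $g\in\mathcal U_j$, $j\ge4$. Hence there is $j_0$ such that for $j\ge j_0$, $g\in\mathcal U_j$ and each $i$ there is exactly one $\hat g$-minimal graph over $T_i$ with $\|u\|_{C^{2,\alpha}}<\epsilon_2$. We call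 it $T_i(g)$; it is a smooth embedded sphere in $\Omega$.

These four spheres are distinct: $T_i(g)\subset\{|x_i|<\frac1{10}\}$, while for $l\ne i$ the point of $T_l(g)$ over $e_i\in T_l$ has $x_i\ge\cos\frac1{10}$. The complement of $T_i(g)=S(u)$ in $S^3$ has the two components $\{\omega>u\}\cup\{e_i\}$ and $\{\omega<u\}\cup\{-e_i\}$, which contain the caps $\{x_i>\frac15\}$ and $\{x_i<-\frac15\}$ respectively. The point $p_+$ lies in the first cap, and $p_-$ lies in the second if $\varepsilon_i=-1$ and in the first if $\varepsilon_i=1$. So exactly $k$ of the four spheres separate the poles.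

\emph{No others.} Suppose that for infinitely many $j$ there were $g_j\in\mathcal U_j$ and an embedded $\hat g_j$-minimal sphere $S_j$ different from $T_1(g_j),\dots,T_4(g_j)$. By Proposition~\ref{prop:limit} a subsequence converges to an embedded $\gamma_t$-minimal sphere, which is some $T_i$ by Lemma~\ref{lem:four}, and the convergence is smooth with multiplicity one by Lemma~\ref{lem:mult}. So $S_j=S(u_j)$ over $T_i$ with $\|u_j\|_{C^{2,\alpha}}\to0$, and uniqueness gives $S_j=T_i(g_j)$ for large $j$, a contradiction.

Thus for all large $j$ and all $g\in\mathcal U_j$ the embedded $\hat g$-minimal spheres in $Q$ are exactly $T_1(g),\dots,T_4(g)$. By Lemma~\ref{lem:mean} their preimages are exactly the closed embedded invariant $g$-minimal hypersurfaces in $S^4\setminus\{P_+,P_-\}$ with quotient $S^2$. By Lemma~\ref{lem:top}, $k$ of them are diffeomorphic to $S^3$ and $4-k$ to $S^2\times S^1$, and every invariant minimal hypersphere is among them. Take $\mathcal U^{(k)}=\mathcal U_j$ with $j$ large.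
\end{proof}

\begin{thebibliography}{9}

\bibitem{Almgren}
Almgren, Ann. of Math. \textbf{84} (1966).

\bibitem{CS}
Choi and Schoen, Invent. Math. \textbf{81} (1985).

\bibitem{WWZ}
Tongrui Wang, Zhichao Wang, and Xin Zhou, \emph{Equivariant min-max theory and the spherical Bernstein problem in $\mathbb{S}^4$}, arXiv:2602.03984 (2026).

\bibitem{White}
B. White, \emph{On the compactness theorem for embedded minimal surfaces in 3-manifolds with locally bounded area and genus}, Comm. Anal. Geom. \textbf{26} (2018).

\end{thebibliography}
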